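\title{The central limit theorem for stationary Markov chains under a two-sided projective condition}

\begin{abstract}
Let $(\xi_n)_{n\in\mathbb Z}$ be a stationary and ergodic Markov chain, let $f$ be centered and square integrable under the invariant law, and let $S_n=f(\xi_1)+\dots+f(\xi_n)$. We prove that if the series $\sum_n\|\mathbb E(S_n\mid\xi_0)\|^2/n^2$ and $\sum_n\|\mathbb E(S_n\mid\xi_n)\|^2/n^2$ both converge, then $S_n/\sqrt n$ converges in distribution to $N(0,\sigma^2)$, where $\sigma^2=\lim_n\mathbb E(S_n^2)/n$. The sum $S_n$ is approximated by a martingale built from the resolvent with parameter $\varepsilon\approx1/n$. The law of large numbers for the squared martingale differences, which the ergodic theorem gives for fixed $\varepsilon$, is carried to $\varepsilon\approx1/n$ along a path on which a convex functional of these squares is almost monotone.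
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $(\xi_n)_{n\in\mathbb Z}$ be a stationary Markov chain on a probability space $(\Omega,\mathcal F,\mathbb P)$ with values in a measurable space $(\mathcal S,\mathcal A)$. We assume that there is a regular conditional distribution $Q(z,\cdot)=\mathbb P(\xi_1\in\cdot\mid\xi_0=z)$, and we write $\pi$ for the law of $\xi_0$, the invariant distribution. The letter $Q$ also denotes the Markov operator $(Q\phi)(z)=\int\phi(z')\,Q(z,dz')$. It is a contraction of $\mathbb L^2(\pi)$, by Jensen's inequality and the invariance of $\pi$, and so is its adjoint $Q^*$. The symbol $\|\cdot\|$ denotes the norm of $\mathbb L^2(\pi)$ and of $\mathbb L^2(\mathbb P)$; these agree in the sense that $\|\phi(\xi_i)\|=\|\phi\|$. For $\phi\in\mathbb L^2(\pi)$ and $k\ge0$,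
\begin{equation}\label{eq:QQ}
\mathbb E(\phi(\xi_{i+k})\mid\xi_i)=(Q^k\phi)(\xi_i),\qquad \mathbb E(\phi(\xi_{i-k})\mid\xi_i)=((Q^*)^k\phi)(\xi_i);
\end{equation}
the second formula follows from the first, because $\mathbb E[\phi(\xi_{i-k})\psi(\xi_i)]=\langle\phi,Q^k\psi\rangle=\langle(Q^*)^k\phi,\psi\rangle$ for $\psi\in\mathbb L^2(\pi)$. The chain is \emph{ergodic} if the only functions $\phi$ with $Q\phi=\phi$ are the constants; functions on $\mathcal S$ are identified when they agree $\pi$-almost everywhere.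

Let $\mathbb L^2_0(\pi)$ be the set of $f\in\mathbb L^2(\pi)$ with $\int f\,d\pi=0$. For such an $f$ put
\[
X_i=f(\xi_i),\qquad S_n=\sum_{i=1}^nX_i,\qquad V_n=I+Q+\dots+Q^n,\qquad V_n^*=I+Q^*+\dots+(Q^*)^n,
\]
and consider the condition
\begin{equation}\label{eq:star}
\sum_{n\ge1}\frac{\|V_nf\|^2}{n^2}<\infty\qquad\text{and}\qquad\sum_{n\ge1}\frac{\|V_n^*f\|^2}{n^2}<\infty.\tag{$*$}
\end{equation}
It is known that \eqref{eq:star} implies that $\mathbb E(S_n^2)/n$ converges to some $\sigma^2\ge0$. The problem, posed in \cite{Peligrad}, is whether \eqref{eq:star} also implies the central limit theorem for every stationary and ergodic chain. The answer is yes.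

\begin{theorem}\label{thm:main}
Let $(\xi_n)_{n\in\mathbb Z}$ be a stationary and ergodic Markov chain, let $f\in\mathbb L^2_0(\pi)$, and assume \eqref{eq:star}. Then $S_n/\sqrt n\Rightarrow N(0,\sigma^2)$, where $\sigma^2=\lim_n\mathbb E(S_n^2)/n$.
\end{theorem}

Here $\Rightarrow$ is convergence in distribution, and $N(0,0)$ is the point mass at $0$.

\subsection*{What the condition measures}
By \eqref{eq:QQ}, $\mathbb E(S_n\mid\xi_0)=(V_nf-f)(\xi_0)$ and $\mathbb E(S_n\mid\xi_n)=(V_{n-1}^*f)(\xi_n)$. Hence \eqref{eq:star} says that $\sum_n\|\mathbb E(S_n\mid\xi_0)\|^2/n^2$ and $\sum_n\|\mathbb E(S_n\mid\xi_n)\|^2/n^2$ are finite. The first series measures how much of $S_n$ can be predicted from the state at the start of a stretch of length $n$, the second how much can be recovered from the state at its end; both are compared with the natural size $\sqrt n$ of $S_n$ and summed against the weights $1/n$, that is, over scales. The two quantities meet in the variance.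 Given $\xi_n$, the sums $S_n$ and $S_{2n}-S_n$ are independent, so
\[
\frac{\mathbb E(S_{2n}^2)}{2n}-\frac{\mathbb E(S_n^2)}{n}=\frac1n\,\mathbb E\big[S_n(S_{2n}-S_n)\big]=\frac1n\,\langle V^*_{n-1}f,QV_{n-1}f\rangle .
\]
The right side is at most $(\|V_{n-1}^*f\|^2+\|V_{n-1}f\|^2)/(2n)$ in absolute value, and its sum over $n=2^l$ is the dyadic form of the two series in \eqref{eq:star}. Adjacent stretches interact only through the state between them, and \eqref{eq:star} makes the total interaction over all scales finite.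

If the $\xi_i$ are independent, then $Qf=Q^*f=0$, condition \eqref{eq:star} holds, and Theorem~\ref{thm:main} is the classical central limit theorem. If $Q$ is normal, that is $QQ^*=Q^*Q$, then $V_n$ is normal, so $\|V_nf\|=\|V_n^*f\|$ and the two halves of \eqref{eq:star} coincide; for stationary and ergodic normal chains the central limit theorem under this condition is a theorem of Gordin and Lifshitz. In general, it is known that the first half of \eqref{eq:star} alone does not imply the central limit theorem. Reversing time exchanges $Q$ and $Q^*$ in \eqref{eq:QQ} and does not change the law of $S_n$, so the two-sided condition has the symmetry of the conclusion. This, the normal case, and the identity above suggest a positive answer. Against it, the identity controls only a second moment of $S_n$, while a central limit theorem needs a law of large numbers for a quadratic variation.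

Ergodicity cannot be dropped. Let $\xi_n=(\alpha,\beta_n)$, where $\alpha$ is uniform on $\{1,2\}$ and the $\beta_n$ are independent fair signs, independent of $\alpha$, and let $f(\alpha,\beta)=\alpha\beta$. Then $Qf=Q^*f=0$, so \eqref{eq:star} holds, and $S_n/\sqrt n$ converges to the mixture $\frac12N(0,1)+\frac12N(0,4)$.

\subsection*{The method}
If $f=g-Qg$ with $g\in\mathbb L^2(\pi)$, then $D_i=g(\xi_i)-(Qg)(\xi_{i-1})$ are stationary martingale differences, $S_n$ differs from $\sum_{i=2}^{n+1}D_i$ by $g(\xi_1)-g(\xi_{n+1})$, the ergodic theorem gives $\frac1n\sum_{i\le n}D_i^2\to\mathbb ED_1^2$, and the martingale central limit theorem applies. Without such a $g$ one solves $(1+\varepsilon)g_\varepsilon-Qg_\varepsilon=f$ instead. The resulting martingale, with differences $D_i^\varepsilon$, approximates $S_n$ to within $o(\sqrt n)$ when $\varepsilon\approx1/n$. Since $\varepsilon$ now depends on $n$, the ergodic theorem no longer gives the law of large numbers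 for $\frac1n\sum_{i\le n}(D_i^\varepsilon)^2$, and our proof neither uses nor yields convergence of $D_1^\varepsilon$ as $\varepsilon\to0$.

We treat $\varepsilon=e^{-t}$ and the length $N=e^s$ of the averaging window as independent parameters. Let $A$ be an average of $(D_i^\varepsilon)^2$ over a window of length $N$, and let $J(t,s)=\mathbb E\Psi(A)$ with $\Psi$ strictly convex, so that $J$ is close to $\Psi(\mathbb EA)$ exactly when $A$ is concentrated. Enlarging the window decreases $J$ at an explicit rate $\gamma\ge0$. The main inequality (Proposition~\ref{prop:main}) says that changing $t$ changes $J$ at rate at most $Ca+\frac12\gamma$ plus a negligible term, where $\int a\,dt<\infty$ by \eqref{eq:star}. Along a line of slope $\frac12$ in the $(t,s)$ plane the two occurrences of $\gamma$ cancel, and the concentration of $A$ passes from fixed $t$ and $s\to\infty$ to the diagonal $s=t+2$.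

Section~\ref{sec:resolvent} carries out the argument for linear $\Psi$, where $\gamma=0$; this short computation shows how the two halves of \eqref{eq:star} cooperate, and it reproves the existence of $\sigma^2$. Section~\ref{sec:J} introduces $J$ and states the main inequality, Section~\ref{sec:proof} deduces Theorem~\ref{thm:main} from it, and Sections~\ref{sec:gamma}--\ref{sec:final} prove it. Ergodicity is used only in Section~\ref{sec:proof}, for the law of large numbers at fixed $\varepsilon$.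

\section{Resolvent martingales and the variance}\label{sec:resolvent}

From now on \eqref{eq:star} is assumed. The letter $C$ denotes a universal constant that may change from line to line. Let $\mathcal F_x=\sigma(\xi_j:j\le x)$ and $\mathcal G_x=\sigma(\xi_j:j\ge x)$. The Markov property is used in its symmetric form: $\mathcal F_x$ and $\mathcal G_x$ are conditionally independent given $\xi_x$. Thus, if $\Phi^-$ is $\mathcal F_x$-measurable and $\Phi^+$ is $\mathcal G_x$-measurable, then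
\begin{align}
&\mathbb E(\Phi^+\mid\mathcal F_x)=\mathbb E(\Phi^+\mid\xi_x),\qquad\mathbb E(\Phi^-\mid\mathcal G_x)=\mathbb E(\Phi^-\mid\xi_x),\label{eq:markov1}\\
&\mathbb E[\Phi^-\Phi^+]=\mathbb E\big[\mathbb E(\Phi^-\mid\xi_x)\,\Phi^+\big]=\mathbb E\big[\Phi^-\,\mathbb E(\Phi^+\mid\xi_x)\big],\label{eq:markov2}
\end{align}
for integrable variables in \eqref{eq:markov1}, and in \eqref{eq:markov2} when both are nonnegative or one is bounded and the other integrable.

For $\varepsilon>0$ let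
\[
\mathcal R_\varepsilon=((1+\varepsilon)I-Q)^{-1}=\sum_{j\ge0}(1+\varepsilon)^{-j-1}Q^j,\qquad g=g_\varepsilon=\mathcal R_\varepsilon f .
\]
Then $\|\mathcal R_\varepsilon\|\le1/\varepsilon$ and $(1+\varepsilon)g-Qg=f$. We put $\varepsilon=e^{-t}$ and denote $\partial_t$ by a dot. The resolvent identity $\mathcal R_\varepsilon-\mathcal R_{\varepsilon'}=(\varepsilon'-\varepsilon)\mathcal R_\varepsilon\mathcal R_{\varepsilon'}$ shows that $t\mapsto g$ is $C^1$ into $\mathbb L^2(\pi)$ with $\dot g=\varepsilon\mathcal R_\varepsilon g$. Hence $\|\dot g\|\le\|g\|$, and $(1+\varepsilon)\dot g-Q\dot g=\varepsilon g$ gives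
\[
r:=\dot g-Q\dot g=\varepsilon(g-\dot g),\qquad\|r\|\le2\varepsilon\|g\| .
\]
Let
\[
D_i=D_i^\varepsilon=g(\xi_i)-(Qg)(\xi_{i-1}),\qquad\dot D_i=\dot g(\xi_i)-(Q\dot g)(\xi_{i-1}).
\]
Both are stationary sequences of square-integrable martingale differences for $(\mathcal F_i)$, and $t\mapsto D_i$ is $C^1$ into $\mathbb L^2(\mathbb P)$ with derivative $\dot D_i$. Substituting $Qg=(1+\varepsilon)g-f$ and $Q\dot g=\dot g-r$ and summing, we get for $x\in\mathbb Z$ and $m\ge1$
\begin{align}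
\sum_{i=1}^mD_{x+i}&=\sum_{i=0}^{m-1}X_{x+i}+g(\xi_{x+m})-g(\xi_x)-\varepsilon\sum_{i=0}^{m-1}g(\xi_{x+i}),\label{eq:sumD}\\
\sum_{i=1}^m\dot D_{x+i}&=\dot g(\xi_{x+m})-\dot g(\xi_x)+\sum_{i=0}^{m-1}r(\xi_{x+i}).\label{eq:sumDdot}
\end{align}
The variables $X_i$ have disappeared from \eqref{eq:sumDdot}: for $m\approx1/\varepsilon$ the right side is a sum of functions of single states whose norms add up to $O(\|g\|)$.

The two halves of \eqref{eq:star} are combined in one function. For $0<\varepsilon\le1$ let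
\begin{equation}\label{eq:a}
a(\varepsilon)=\varepsilon\max\Big(\|g_\varepsilon\|^2,\ \max_{0\le j\le1/\varepsilon}\|V_j^*f\|^2\Big).
\end{equation}

\begin{lemma}\label{lem:a}
We have $\int_0^\infty a(e^{-t})\,dt<\infty$, and $\varepsilon\|g_\varepsilon\|^2\to0$ as $\varepsilon\to0$.
\end{lemma}

\begin{proof}
Since $\int_0^\infty a(e^{-t})\,dt=\int_0^1a(\varepsilon)\varepsilon^{-1}d\varepsilon$, we must show that $\|g_\varepsilon\|^2$ and $\max_{j\le1/\varepsilon}\|V_j^*f\|^2$ are integrable on $(0,1]$.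

\emph{The resolvent term.} With $z=1/(1+\varepsilon)$, $V_{-1}=0$ and $1-z=\varepsilon z$, summation by parts gives
\[
g=\sum_{j\ge0}z^{j+1}(V_j-V_{j-1})f=\varepsilon\sum_{j\ge0}z^{j+2}V_jf .
\]
The weights $\varepsilon z^{j+2}$ add up to $z\le1$, so $\|g\|^2\le\sum_j\varepsilon(1+\varepsilon)^{-j-2}\|V_jf\|^2$ by the Cauchy--Schwarz inequality. The term $j=0$ is bounded by $\|f\|^2$ on $(0,1]$, and $\int_0^\infty\varepsilon(1+\varepsilon)^{-j-2}d\varepsilon=\frac1{j(j+1)}$ for $j\ge1$. The first half of \eqref{eq:star} gives $\int_0^1\|g_\varepsilon\|^2d\varepsilon<\infty$.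

\emph{The adjoint term.} Let $\nu_j=\|\sum_{i<j}(Q^*)^if\|$, so $\nu_{j+1}=\|V_j^*f\|$. Since $Q^*$ is a contraction, $\nu_{i+j}\le\nu_i+\nu_j$. Binary expansion and the Cauchy--Schwarz inequality give
\[
\max_{i\le2^K}\nu_i^2\le\Big(\sum_{l\le K}\nu_{2^l}\Big)^2\le C\,2^{K/2}\sum_{l\le K}2^{-l/2}\nu_{2^l}^2,
\]
hence $\sum_K2^{-K}\max_{i\le2^K}\nu_i^2\le C\sum_l2^{-l}\nu_{2^l}^2$. For $l\ge1$ we average $\nu_{2^l}^2\le2\nu_j^2+2\nu_{2^l-j}^2$ over the $2^l-1\ge2^{l-1}$ integers $1\le j<2^l$ and find $\nu_{2^l}^2\le8\cdot2^{-l}\sum_{1\le j<2^l}\nu_j^2$. As $\sum_{l:\,2^l>j}4^{-l}\le C/j^2$,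
\[
\sum_K2^{-K}\max_{i\le2^K}\nu_i^2\le C\|f\|^2+C\sum_{j\ge1}\frac{\nu_j^2}{j^2}\le C\|f\|^2+C\sum_{n\ge1}\frac{\|V_n^*f\|^2}{(n+1)^2}<\infty
\]
by the second half of \eqref{eq:star}. For $\varepsilon$ in the interval $(2^{-K},2^{-K+1}]$, $K\ge1$, which has length $2^{-K}$, an integer $j\le1/\varepsilon$ satisfies $j+1\le2^K$. So the adjoint term is integrable.

\emph{The limit.} For $\varepsilon\le\varepsilon'\le2\varepsilon\le1$ the resolvent identity gives $g_\varepsilon=(I+(\varepsilon'-\varepsilon)\mathcal R_\varepsilon)g_{\varepsilon'}$, so $\|g_\varepsilon\|\le2\|g_{\varepsilon'}\|$ and $\varepsilon\|g_\varepsilon\|^2\le4\int_\varepsilon^{2\varepsilon}\|g_{\varepsilon'}\|^2d\varepsilon'\to0$.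
\end{proof}

How fast does $D_1^\varepsilon$ move with $t$? We have
\[
\|\dot D_1\|^2=\|\dot g\|^2-\|Q\dot g\|^2=\langle r,\dot g+Q\dot g\rangle\le4\varepsilon\|g\|^2\le4a .
\]
This bound has order $\sqrt a$ for $\|\dot D_1\|$, whereas Lemma~\ref{lem:a} makes only $a$ integrable. The direct estimate $|\mathbb E[D_1\dot D_1]|\le\|D_1\|\|\dot D_1\|$ therefore loses one factor $\sqrt a$. The next two lemmas recover it by working on a block of length $n=\lceil1/\varepsilon\rceil$; note that $1\le n\varepsilon\le2$ for $0<\varepsilon\le1$. The first lemma uses \eqref{eq:sumDdot} to reduce a pairing with $\dot D$ to conditional expectations given the \emph{last} state.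

\begin{lemma}\label{lem:pairing}
Let $0<\varepsilon\le1$, $n=\lceil1/\varepsilon\rceil$, $x\in\mathbb Z$, and let $(Z_j)_{0\le j\le n}$ be a square-integrable martingale for $(\mathcal F_{x+j})$ with $Z_0=0$. Then
\[
\Big|\mathbb E\Big[Z_n\sum_{j=1}^n\dot D_{x+j}\Big]\Big|\le5\sqrt{a/\varepsilon}\,\max_{1\le m\le n}\|\mathbb E(Z_m\mid\xi_{x+m})\| .
\]
\end{lemma}

\begin{proof}
Insert \eqref{eq:sumDdot}. For $\phi\in\mathbb L^2(\pi)$ and $0\le j\le n$ the martingale property gives $\mathbb E[Z_n\phi(\xi_{x+j})]=\mathbb E[Z_j\phi(\xi_{x+j})]=\mathbb E[\mathbb E(Z_j\mid\xi_{x+j})\phi(\xi_{x+j})]$, which vanishes for $j=0$. The claim follows from $\|\dot g\|+n\|r\|\le(1+2n\varepsilon)\|g\|\le5\|g\|\le5\sqrt{a/\varepsilon}$.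
\end{proof}

The second lemma looks at the martingale backward in time. Apart from Lemma~\ref{lem:a}, it is the only place where the operators $V_j^*$ enter.

\begin{lemma}\label{lem:backward}
Let $0<\varepsilon\le1$, $n=\lceil1/\varepsilon\rceil$, $x\in\mathbb Z$ and $M_m=\sum_{j=1}^mD_{x+j}$. Then $\|\mathbb E(M_m\mid\xi_{x+m})\|\le5\sqrt{a/\varepsilon}$ for $1\le m\le n$.
\end{lemma}

\begin{proof}
By \eqref{eq:QQ}, $\mathbb E(\sum_{i=0}^{m-1}X_{x+i}\mid\xi_{x+m})=(Q^*V_{m-1}^*f)(\xi_{x+m})$. By \eqref{eq:sumD},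
\[
\|\mathbb E(M_m\mid\xi_{x+m})\|\le\|V_{m-1}^*f\|+(2+\varepsilon m)\|g\|\le\|V_{m-1}^*f\|+4\|g\|,
\]
and $m-1\le n-1\le1/\varepsilon$.
\end{proof}

Together the two lemmas give the model case of the main inequality.

\begin{proposition}\label{prop:variance}
Let $v(t)=\mathbb E(D_1^\varepsilon)^2$, $\varepsilon=e^{-t}$. Then $|v'(t)|\le50\,a(e^{-t})$ for $t\ge0$. Consequently $\bar v:=\sup_{t\ge0}v(t)<\infty$, the limit $\sigma^2=\lim_{t\to\infty}v(t)$ exists, and $\mathbb E(S_m^2)/m\to\sigma^2$.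
\end{proposition}

\begin{proof}
We have $v'(t)=2\mathbb E[D_1\dot D_1]$. By stationarity and orthogonality of martingale differences, $n\,\mathbb E[D_1\dot D_1]=\mathbb E[M_n\sum_{j\le n}\dot D_j]$ with $M_n=\sum_{j\le n}D_j$. Lemma~\ref{lem:pairing} with $Z=M$ and Lemma~\ref{lem:backward} bound this by $25a/\varepsilon$, and $n\varepsilon\ge1$. By Lemma~\ref{lem:a}, $v'$ is integrable on $[0,\infty)$, so $v$ is bounded and converges. Finally take $\varepsilon=1/m$ and $x=0$ in \eqref{eq:sumD}. Since $\|M_m\|=\sqrt{m\,v(\log m)}$ and $\sum_{i=0}^{m-1}X_i$ has the law of $S_m$, we get $|\sqrt{m\,v(\log m)}-\|S_m\||\le3\|g_{1/m}\|=o(\sqrt m)$.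
\end{proof}

One factor $\sqrt{a/\varepsilon}$ came from $\|g\|$, that is, from the first half of \eqref{eq:star}; the other needed the second half. The rest of the paper repeats this computation with a random weight inside the expectation.

\section{A convex functional of the squared differences}\label{sec:J}

Let $N=e^s\ge4$ be real and $\rho=1-1/N$. For $x\in\mathbb Z$ put
\[
A_x=A_x(\varepsilon,N)=(1-\rho)\sum_{i\ge1}\rho^{i-1}D_{x+i}^2 .
\]
This is an average of $D_i^2$ over a window of effective length $N$ to the right of $x$. It is $\mathcal G_x$-measurable, stationary in $x$, and $\mathbb EA_x=v(t)$. Geometric weights are chosen for the recursion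
\begin{equation}\label{eq:recursion}
A_x=(1-\rho)\sum_{i=1}^{y}\rho^{i-1}D_{x+i}^2+\rho^yA_{x+y}\qquad(y\ge0),
\end{equation}
which splits $A_x$ into a part known at time $x+y$ and a copy of the same average started there. We shall use the following bounds, valid for $N\ge4$: $\rho^y\le e^{-y/N}$ for real $y\ge0$; $\rho^y\ge1-y/N$ for integers $y\ge0$; and $\rho^N\ge(3/4)^4\ge\frac14$, because $(1-1/N)^N$ increases with $N$.

We fix
\[
\theta=\tfrac34,\qquad\Psi(y)=-(1+y)^\theta,\qquad\varphi(y)=(1+y)^{\theta/2}\qquad(y\ge0),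
\]
and define $J(t,s)=\mathbb E\Psi(A_0)$. For $\theta=1$ this would be $-1-v(t)$, the case of Proposition~\ref{prop:variance}, which says nothing about concentration. For $\theta<1$ the function $\Psi$ is strictly convex, and it is Lipschitz, as it must be because $A_0$ has only a first moment. The lower restriction $\theta>\frac12$ appears in Section~\ref{sec:final}. The convexity of $\Psi$ is measured by
\[
B(p,q)=\Psi(p)-\Psi(q)-\Psi'(q)(p-q)\qquad(p,q\ge0),
\]
and $\varphi$ is the coordinate in which $B$ dominates a square.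

\begin{lemma}\label{lem:bregman}
For $p,q\ge0$, $B(p,q)\ge(1-\theta)\,|\varphi(p)-\varphi(q)|^2$.
\end{lemma}

\begin{proof}
With $\varsigma=(1+p)/(1+q)$ we have $B(p,q)=(1+q)^\theta(1-\theta+\theta\varsigma-\varsigma^\theta)$ and $|\varphi(p)-\varphi(q)|^2=(1+q)^\theta(1-\varsigma^{\theta/2})^2$. Moreover
\[
1-\theta+\theta\varsigma-\varsigma^\theta-(1-\theta)(1-\varsigma^{\theta/2})^2=\theta\varsigma+2(1-\theta)\varsigma^{\theta/2}-(2-\theta)\varsigma^\theta .
\]
This is nonnegative by the arithmetic--geometric mean inequality for $\varsigma$ and $\varsigma^{\theta/2}$ with weights $\frac{\theta}{2-\theta}$ and $\frac{2(1-\theta)}{2-\theta}$: the weights add up to $1$, and the geometric mean is $\varsigma^{(\theta+\theta(1-\theta))/(2-\theta)}=\varsigma^\theta$.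
\end{proof}

\begin{lemma}\label{lem:J}
The function $J$ is $C^1$ in $(t,s)$, and
\begin{align}
\partial_tJ&=-2\theta\,\mathbb E\Big[(1+A_0)^{\theta-1}(1-\rho)\sum_{i\ge1}\rho^{i-1}D_i\dot D_i\Big],\label{eq:dtJ}\\
\partial_sJ&=-\gamma/\rho\le-\gamma,\qquad\text{where}\quad\gamma=\gamma(t,s):=\sum_{x\ge0}(1-\rho)\rho^x\,\mathbb EB(A_x,A_0)\ge0.\label{eq:dsJ}
\end{align}
\end{lemma}

\begin{proof}
\emph{Differentiability.} Put $\alpha_i(s)=((1-\rho)\rho^{i-1})^{1/2}$ and $\mathbf v=(\alpha_i(s)D_i)_{i\ge1}\in\mathbb L^2(\Omega;\ell^2)$, so that $|\mathbf v|^2=A_0$. Since $\partial_s\rho=1-\rho$, we have $\alpha_i'=\frac12\alpha_i\,[(i-1)(1-\rho)/\rho-1]$; locally uniformly in $s$ this is dominated by a fixed sequence in $\ell^2$, so $s\mapsto(\alpha_i(s))_i$ is $C^1$ into $\ell^2$. The map that sends $\alpha\in\ell^2$ and a square-integrable $d(\xi_0,\xi_1)$ to $(\alpha_id(\xi_{i-1},\xi_i))_i$ is bilinear, and by stationarity the image has norm $|\alpha|\,\|d\|$.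 Hence $(t,s)\mapsto\mathbf v$ is $C^1$. The function $\Phi(\mathbf v)=-(1+|\mathbf v|^2)^\theta$ on $\ell^2$ has gradient $-2\theta(1+|\mathbf v|^2)^{\theta-1}\mathbf v$ and a bounded second derivative, because $\theta\le1$. So $\nabla\Phi$ is Lipschitz and $|\Phi(\mathbf v+\mathbf w)-\Phi(\mathbf v)-\langle\nabla\Phi(\mathbf v),\mathbf w\rangle|\le C|\mathbf w|^2$. Taking expectations, $\mathbf v\mapsto\mathbb E\Phi(\mathbf v)$ is $C^1$ on $\mathbb L^2(\Omega;\ell^2)$ with gradient $\nabla\Phi(\mathbf v)$. The chain rule gives \eqref{eq:dtJ} and $\partial_sJ=\mathbb E[\Psi'(A_0)\,\partial_sA_0]$, where $\partial_sA_0=\sum_j\partial_s(\alpha_j^2)D_j^2$.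

\emph{The $s$-derivative.} We have
\[
\partial_s\big[(1-\rho)\rho^{j-1}\big]=(1-\rho)\rho^{j-2}\big[(1-\rho)(j-1)-\rho\big]=(1-\rho)\rho^{j-2}\big[(1-\rho)j-1\big].
\]
The coefficient of $D_j^2$ in $\sum_{x\ge0}(1-\rho)\rho^xA_x$ is $\sum_{x=0}^{j-1}(1-\rho)^2\rho^x\rho^{j-x-1}=j(1-\rho)^2\rho^{j-1}$. Comparing coefficients,
\[
\partial_sA_0=\rho^{-1}\sum_{x\ge0}(1-\rho)\rho^x(A_x-A_0).
\]
By stationarity $\mathbb E\Psi(A_x)=\mathbb E\Psi(A_0)$, so $\mathbb E[\Psi'(A_0)(A_x-A_0)]=-\mathbb EB(A_x,A_0)$, and \eqref{eq:dsJ} follows.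
\end{proof}

Thus $\gamma$ measures how much the average changes when the window is moved by a distance of order $N$. The main inequality bounds the $t$-derivative by the integrable function $a$, half of the gain $\gamma$, and a term that is small when the window is much longer than $1/\varepsilon$.

\begin{proposition}[Main inequality]\label{prop:main}
If $0<\varepsilon\le1$, $n=\lceil1/\varepsilon\rceil$ and $N\ge\max(4,2n)$, then
\[
|\partial_tJ|\le Ca(\varepsilon)+\tfrac12\gamma+C\sqrt{a(\varepsilon)\bar v}\,(n/N)^2 .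
\]
\end{proposition}

\section{From the main inequality to the central limit theorem}\label{sec:proof}

In this section we prove Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:main}.

\subsection*{The law of large numbers for fixed $\varepsilon$}
Recall the mean ergodic theorem: if the shift on the path space $\mathcal S^{\mathbb Z}$, with the law of $(\xi_i)$, is ergodic (every bounded shift-invariant functional of the path is almost surely constant), then the averages of the shifts of an integrable functional converge in $\mathbb L^1$ to its expectation.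

\begin{lemma}\label{lem:ergodic}
If the chain is ergodic, then the shift is ergodic.
\end{lemma}

\begin{proof}
Let $Z$ be a bounded shift-invariant functional of the path. Given $\eta>0$ and $m\in\mathbb Z$, choose a function of finitely many coordinates within $\eta$ of $Z$ in $\mathbb L^2$, and shift it to the right until it is $\mathcal G_m$-measurable; by stationarity and invariance it is still within $\eta$ of $Z$. Hence $Z$ agrees almost surely with a $\mathcal G_m$-measurable variable, and \eqref{eq:markov1} gives $\mathbb E(Z\mid\mathcal F_m)=\mathbb E(Z\mid\xi_m)=\phi(\xi_m)$, with $\phi$ bounded and independent of $m$, again by stationarity and invariance. Since $\mathbb E(Z\mid\mathcal F_m)$ is a martingale, $\phi(\xi_m)=\mathbb E(\phi(\xi_{m+1})\mid\mathcal F_m)=(Q\phi)(\xi_m)$, so $\phi$ is constant by ergodicity. By martingale convergence $\mathbb E(Z\mid\mathcal F_m)\to Z$ in $\mathbb L^2$ as $m\to\infty$, so $Z$ is constant.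
\end{proof}

Fix $t_0\ge0$ and $\varepsilon_0=e^{-t_0}$. Then $\frac1m\sum_{i\le m}D_i^2\to v(t_0)$ in $\mathbb L^1$. Since $\sum_{m\ge i}(1-\rho)^2\rho^{m-1}=(1-\rho)\rho^{i-1}$,
\[
A_0(\varepsilon_0,N)=\sum_{m\ge1}(1-\rho)^2m\rho^{m-1}\Big(\frac1m\sum_{i\le m}D_i^2\Big).
\]
The weights are nonnegative, have total mass $1$, and each tends to $0$ as $\rho\to1$. Hence $A_0(\varepsilon_0,N)\to v(t_0)$ in $\mathbb L^1$ as $N\to\infty$, and since $\Psi$ is Lipschitz,
\begin{equation}\label{eq:LLNfixed}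
J(t_0,s)\to\Psi(v(t_0))\qquad(s\to\infty).
\end{equation}

\subsection*{Transport to the diagonal}
Let $0\le t_0<t_1$ and $s(t)=\frac{t+t_1}2+2$ for $t\in[t_0,t_1]$. This segment ends at $(t_1,t_1+2)$; it starts at a point with $s-t$ large when $t_1$ is large, which requires a slope less than $1$; and its slope $\frac12$ matches the coefficient of $\gamma$ in Proposition~\ref{prop:main}. Along it $s(t)-t=\frac{t_1-t}2+2\ge2$ and $n=\lceil e^t\rceil\le2e^t$, so $N=e^{s(t)}\ge e^2e^t\ge\max(4,2n)$ and $(n/N)^2\le4e^{-(t_1-t)}$. By Proposition~\ref{prop:main} and \eqref{eq:dsJ},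
\[
\frac d{dt}J(t,s(t))=\partial_tJ+\tfrac12\partial_sJ\le Ca(e^{-t})+C\sqrt{a(e^{-t})\bar v}\;e^{-(t_1-t)} .
\]
Put $\bar a(t_0)=\int_{t_0}^\infty a(e^{-t})\,dt$. Integration and the Cauchy--Schwarz inequality give
\[
J(t_1,t_1+2)\le J\big(t_0,\tfrac{t_0+t_1}2+2\big)+C\Big(\bar a(t_0)+\sqrt{\bar v\,\bar a(t_0)}\Big).
\]
Let $t_1\to\infty$ and use \eqref{eq:LLNfixed}; then let $t_0\to\infty$ and use Lemma~\ref{lem:a} and Proposition~\ref{prop:variance}. The result is $\limsup_{t\to\infty}J(t,t+2)\le\Psi(\sigma^2)$. For $A=A_0(e^{-t},e^{t+2})$,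
\[
0\le\mathbb EB(A,\sigma^2)=J(t,t+2)-\Psi(\sigma^2)-\Psi'(\sigma^2)(v(t)-\sigma^2),
\]
so $\mathbb EB(A,\sigma^2)\to0$. By Lemma~\ref{lem:bregman}, $\varphi(A)\to\varphi(\sigma^2)$ in $\mathbb L^2$, so $A\to\sigma^2$ in probability. Since $\mathbb E|A-\sigma^2|=2\mathbb E(\sigma^2-A)^++\mathbb EA-\sigma^2$ and $0\le(\sigma^2-A)^+\le\sigma^2$,
\begin{equation}\label{eq:conc}
A_0(e^{-t},e^{t+2})\to\sigma^2\quad\text{in }\mathbb L^1\qquad(t\to\infty).
\end{equation}

\subsection*{From geometric to uniform weights}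
For an integer $k\ge8$ take $\varepsilon_k=e^2/k\le1$ and $N=k$, that is, $t=\log k-2\ge0$ and $\rho=1-1/k$; write $D_i=D_i^{\varepsilon_k}$. For $\tau\ge0$ and $m=\lfloor\tau k\rfloor$, the recursion \eqref{eq:recursion}, \eqref{eq:conc}, and stationarity give
\[
\frac1k\sum_{i\le m}\rho^{i-1}D_i^2=A_0-\rho^mA_m\to\sigma^2(1-e^{-\tau})\quad\text{in }\mathbb L^1 .
\]
Let $0\le\tau_0<\tau_1$, $\delta=\tau_1-\tau_0$, and $W_k=\frac1k\sum_{\tau_0k<i\le\tau_1k}\rho^{i-1}D_i^2$, so $W_k\to\sigma^2(e^{-\tau_0}-e^{-\tau_1})$. On this range $\rho^{\tau_1k}\le\rho^{i-1}\le\rho^{\tau_0k-1}$. Hence $\frac1k\sum_{\tau_0k<i\le\tau_1k}D_i^2$ lies between $\rho^{1-\tau_0k}W_k$ and $\rho^{-\tau_1k}W_k$, which converge in probability to $\sigma^2(1-e^{-\delta})$ and $\sigma^2(e^\delta-1)$. Split $(0,\tau]$ into $l$ intervals of length $\tau/l$ and add. Since $l(1-e^{-\tau/l})$ and $l(e^{\tau/l}-1)$ both tend to $\tau$ as $l\to\infty$,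
\begin{equation}\label{eq:uniform}
\frac1k\sum_{1\le i\le\tau k}(D_i^{\varepsilon_k})^2\to\tau\sigma^2\quad\text{in probability as }k\to\infty,\text{ for each }\tau>0 .
\end{equation}

\subsection*{Conclusion}
McLeish's martingale central limit theorem \cite[Theorem~2.3]{McLeish} states: if $(\zeta_{k,i})$ is a martingale difference array such that $\max_i|\zeta_{k,i}|$ is bounded in $\mathbb L^2$ and tends to $0$ in probability, and $\sum_i\zeta_{k,i}^2\to1$ in probability, then $\sum_i\zeta_{k,i}\Rightarrow N(0,1)$.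

Put $\zeta_{k,i}=k^{-1/2}D_i^{\varepsilon_k}$, $1\le i\le k$, a martingale difference array for $(\mathcal F_i)$. If $\sigma^2=0$, then $\mathbb E(\sum_i\zeta_{k,i})^2=v(\log k-2)\to0$. Let $\sigma^2>0$. By \eqref{eq:uniform}, $\sum_i\zeta_{k,i}^2\to\sigma^2$ in probability. For each $l$, $\max_i\zeta_{k,i}^2$ is at most the largest of the sums of $\zeta_{k,i}^2$ over the $l$ blocks $(j-1)k/l<i\le jk/l$, $1\le j\le l$, and by \eqref{eq:uniform} each of these sums tends to $\sigma^2/l$ in probability. As $l$ is arbitrary, $\max_i|\zeta_{k,i}|\to0$ in probability. Also $\mathbb E\max_i\zeta_{k,i}^2\le\mathbb E\sum_i\zeta_{k,i}^2\le\bar v$. McLeish's theorem applies to $\zeta_{k,i}/\sigma$. In both cases $\sum_{i\le k}\zeta_{k,i}\Rightarrow N(0,\sigma^2)$. By \eqref{eq:sumD} with $x=0$, $m=k$, $\varepsilon=\varepsilon_k$, and by Lemma~\ref{lem:a},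
\[
\Big\|\sum_{i=0}^{k-1}X_i-\sum_{i=1}^kD_i^{\varepsilon_k}\Big\|\le(2+e^2)\|g_{\varepsilon_k}\|=o(\sqrt k).
\]
Since $\sum_{i=0}^{k-1}X_i$ has the law of $S_k$, Theorem~\ref{thm:main} follows. \qed

\section{What the gain $\gamma$ controls}\label{sec:gamma}

It remains to prove Proposition~\ref{prop:main}. The weight $(1+A_0)^{\theta-1}$ in \eqref{eq:dtJ} disturbs the computation of Proposition~\ref{prop:variance} in three ways: the evolution of the chain reveals information about $A_0$ forward in time; it does so backward in time; and a short stretch of time may carry a large share of $A_0$. This section shows that $\gamma$ controls all three effects. Here $\varepsilon\in(0,1]$ and $N\ge4$ are fixed. Let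
\[
\Lambda_x=\mathbb E|\varphi(A_0)-\varphi(A_x)|^2,\qquad\bar\Lambda=\frac1N\sum_{1\le x\le4N}\Lambda_x .
\]
By \eqref{eq:dsJ}, Lemma~\ref{lem:bregman}, $1-\rho=1/N$, and $\rho^x\ge4^{-4}$ for $x\le4N$,
\begin{equation}\label{eq:barLambda}
\bar\Lambda\le C\gamma .
\end{equation}

\subsection*{Conditional variances}

\begin{lemma}\label{lem:info}
\begin{enumerate}
\item[(i)] $\mathbb E\operatorname{Var}(\varphi(A_0)\mid\xi_0)\le C\gamma$.
\item[(ii)] $\dfrac1N\displaystyle\sum_{y\ge0}\rho^{y/2}\,\mathbb E\operatorname{Var}(\varphi(A_0)\mid\mathcal G_y)\le C\gamma$.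
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The idea is that $A_0$ is a convex combination of $A_x$ and of a variable that is independent of $A_x$ given $\xi_x$; if $A_0$ is close to $A_x$, then $A_x$ is close to something independent of it. We first show that for $p,q\ge0$ and $\frac12\le\alpha\le1$,
\begin{equation}\label{eq:convexcomb}
|\varphi(q)-\varphi(p)|\le C\,|\varphi(q)-\varphi(\alpha p+(1-\alpha)q)| .
\end{equation}
Put $\eta=\theta/2$ and $\varsigma=(1+p)/(1+q)$. Dividing by $(1+q)^\eta$, we compare $|1-\varsigma^\eta|$ with $|1-(1-\alpha+\alpha\varsigma)^\eta|$. If $\varsigma=1+y\ge1$, the function $\chi(y)=(1+y)^\eta-1$ is concave with $\chi(0)=0$, so $\chi(\alpha y)\ge\alpha\chi(y)\ge\frac12\chi(y)$. If $\varsigma=1-y<1$, the function $\chi(y)=1-(1-y)^\eta$ is convex and increasing on $[0,1]$ with $\chi(0)=0$, $\chi(1)=1$, $\chi'(0)=\eta$, so $\chi(y)\le y\le\frac2\eta\chi(y/2)\le\frac2\eta\chi(\alpha y)$.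

Let $x\in[N,2N]$ be an integer and $\alpha=1-\rho^x\ge1-e^{-1}\ge\frac12$. By \eqref{eq:recursion}, $A_0=\alpha A'+(1-\alpha)A_x$, where $A'\ge0$ is $\mathcal F_x$-measurable. Given $\xi_x$, the variables $A'$ and $A_x$ are independent, so the conditional second moment of $\varphi(A_x)-\varphi(A')$ is at least the sum of the two conditional variances. With \eqref{eq:convexcomb},
\[
\mathbb E\operatorname{Var}(\varphi(A_x)\mid\xi_x)\le\mathbb E|\varphi(A_x)-\varphi(A')|^2\le C\Lambda_x .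
\]
The left side does not depend on $x$. Average over the at least $N/2$ integers $x\in[N,2N]$ and apply \eqref{eq:barLambda}.

(ii) Since $\varphi(A_y)$ is $\mathcal G_y$-measurable, $\mathbb E\operatorname{Var}(\varphi(A_0)\mid\mathcal G_y)\le\Lambda_y$, and it suffices to bound $\frac1N\sum_y\rho^{y/2}\Lambda_y$. The terms $y\le4N$ contribute at most $\bar\Lambda$, as $\Lambda_0=0$. By the triangle inequality and stationarity, $\sqrt{\Lambda_{x+y}}\le\sqrt{\Lambda_x}+\sqrt{\Lambda_y}$. For an integer $z\in[N,4N]$, averaging $\Lambda_z\le2\Lambda_y+2\Lambda_{z-y}$ over $1\le y\le\lfloor N/2\rfloor$, where $\lfloor N/2\rfloor\ge N/4$, gives $\Lambda_z\le16\bar\Lambda$. If $y>4N$, subtract $\lceil N\rceil$ from $y$ until the result is at most $4N$; it then exceeds $3N-1\ge N$, and at most $y/N$ subtractions were made. So $y$ is a sum of at most $1+y/N$ integers in $[N,4N]$, and $\Lambda_y\le16(1+y/N)^2\bar\Lambda$. Since $\frac1N\sum_{y}e^{-y/2N}(1+y/N)^2\le C$,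 the claim follows from \eqref{eq:barLambda}.
\end{proof}

In Section~\ref{sec:blocks} the weight $(1+A_0)^{\theta-1}$ is written as a mixture of the exponentials $e^{-\lambda A_0}$. The next lemma passes from $\varphi(A_0)$ to these exponentials, for all $\lambda$ at once.

\begin{lemma}\label{lem:laplace}
For every $\sigma$-field $\mathcal H\subset\mathcal F$,
\[
\int_0^\infty\lambda^{-1-\theta}e^{-\lambda}\,\mathbb E\operatorname{Var}(e^{-\lambda A_0}\mid\mathcal H)\,d\lambda\le C\,\mathbb E\operatorname{Var}(\varphi(A_0)\mid\mathcal H).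
\]
\end{lemma}

\begin{proof}
Let $0\le p<q$. By the Cauchy--Schwarz inequality,
\[
|e^{-\lambda p}-e^{-\lambda q}|^2=\lambda^2\Big(\int_p^qe^{-\lambda z}dz\Big)^2\le\lambda^2(\varphi(q)-\varphi(p))\int_p^q\frac{e^{-2\lambda z}}{\varphi'(z)}\,dz .
\]
With $\Gamma$ the gamma function, $\int_0^\infty\lambda^{1-\theta}e^{-\lambda-2\lambda z}d\lambda=\Gamma(2-\theta)(1+2z)^{\theta-2}\le\Gamma(2-\theta)(1+z)^{\theta-2}$, and $(1+z)^{\theta-2}=(2/\theta)^2\varphi'(z)^2$. Therefore
\[
\int_0^\infty\lambda^{-1-\theta}e^{-\lambda}|e^{-\lambda p}-e^{-\lambda q}|^2d\lambda\le C|\varphi(p)-\varphi(q)|^2 .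
\]
Let $A,A'$ be conditionally independent given $\mathcal H$, each with the conditional law of $A_0$ (a regular version exists, as $A_0$ is real valued). Then $\mathbb E|\phi(A)-\phi(A')|^2=2\,\mathbb E\operatorname{Var}(\phi(A_0)\mid\mathcal H)$ whenever $\phi(A_0)\in\mathbb L^2$. Apply the last display with $p=A$, $q=A'$ and take expectations.
\end{proof}

\subsection*{Bursts}
Suppose that the $n\le N/2$ terms $D_{z+1}^2,\dots,D_{z+n}^2$ contribute much more than their share $n/N$ to $A_z$. Then $A_x$ for $x$ shortly before $z$ exceeds $A_{x'}$ for $x'$ shortly after $z+n$, and this is visible in $\bar\Lambda$. The exponent $5$ below has three sources: two powers of the relative size of the burst count the pairs $(x,x')$ that see it, two are the squared difference of $\varphi$, and one is used to add up overlapping bursts.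

\begin{lemma}\label{lem:burst}
Let $n$ be an integer with $1\le n\le N/2$. For $z\in\mathbb Z$ let $c_z=\frac1N\sum_{i=z+1}^{z+n}D_i^2$ and $\mu_z=1+c_z+A_{z+n}$. Then
\[
\frac Nn\,\mathbb E\big[c_0^5\mu_0^{\theta-5}\big]\le C\gamma+C\bar v\,(n/N)^4 .
\]
\end{lemma}

\begin{proof}
Call $z$ \emph{big} if $c_z\ge4(n/N)\mu_z$. If $z$ is not big, then $c_z^5\mu_z^{\theta-5}=c_z(c_z/\mu_z)^4\mu_z^{\theta-1}\le(4n/N)^4c_z$, and $\mathbb Ec_z\le\frac nN\bar v$. This gives the second term.

\emph{The jump at a big $z$.} Write $c=c_z$, $\mu=\mu_z$, $\eta=c/(64\mu)\le\frac1{64}$ and $\ell_z=\lfloor\eta N\rfloor$. By \eqref{eq:recursion} and $\rho^n\ge1-n/N\ge\frac12$,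
\[
A_z\ge\tfrac12c+(1-\tfrac nN)A_{z+n}\ge A_{z+n}+\tfrac c2-\tfrac nN\mu\ge A_{z+n}+\tfrac c4,\qquad A_z\le c+A_{z+n}\le\mu .
\]
For integers $0\le y\le\ell_z$ we have $\rho^y\ge1-\eta$ and $\rho^{-y}\le1+2\eta$, so \eqref{eq:recursion} gives
\[
A_{z-y}\ge\rho^yA_z\ge A_z-\eta\mu=A_z-\tfrac c{64},\qquad A_{z+n+y}\le\rho^{-y}A_{z+n}\le A_{z+n}+\tfrac c{32}.
\]
Call $z$ \emph{good for} $(x,x')\in\mathbb Z^2$ if $z$ is big, $0\le z-x\le\ell_z$ and $0\le x'-z-n\le\ell_z$. Then $1\le x'-x\le\frac N2+\frac N{32}\le N$. With $\alpha=1+A_x$ and $\alpha'=1+A_{x'}$ we have $\alpha\ge1+A_{z+n}+\frac{15}{64}c_z$ and $\alpha'\le1+A_{z+n}+\frac2{64}c_z$. Hence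
\begin{equation}\label{eq:good}
0<c_z\le5(\alpha-\alpha'),\qquad\alpha'\le\mu_z\le5\alpha .
\end{equation}

\emph{Claim.} For every pair $(x,x')$,
\[
\Sigma(x,x'):=\sum_{z\text{ good for }(x,x')}(c_z/\mu_z)^3\mu_z^\theta\le Cn\,|\varphi(A_x)-\varphi(A_{x'})|^2 .
\]
Assume that some $z$ is good for $(x,x')$. Since $x'-x\le N$ and $\rho^N\ge\frac14$, we have $\frac1N\sum_{y<i\le x'}D_i^2\le4A_y$ for $x\le y\le x'$. The blocks $(z,z+n]$ of good $z$ lie in $(x,x']$, and each $i$ lies in at most $n$ of them. So the good $z\ge y$ satisfy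
\begin{equation}\label{eq:overlap}
\sum_{z\text{ good},\ z\ge y}c_z\le4nA_y\qquad(x\le y\le x').
\end{equation}

If $\alpha\le2\alpha'$, then $\mu_z\ge\alpha/2$ by \eqref{eq:good}, and \eqref{eq:good} and \eqref{eq:overlap} with $y=x$ give
\[
\Sigma\le25(\alpha-\alpha')^2(\alpha/2)^{\theta-3}\sum_zc_z\le Cn\,\alpha^{\theta-2}(\alpha-\alpha')^2 .
\]
By concavity, $\varphi(A_x)-\varphi(A_{x'})=\alpha^{\theta/2}-\alpha'^{\,\theta/2}\ge\frac\theta2\alpha^{\theta/2-1}(\alpha-\alpha')$, which proves the claim in this case.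

If $\alpha>2\alpha'$, then $|\varphi(A_x)-\varphi(A_{x'})|^2\ge(1-2^{-\theta/2})^2\alpha^\theta$, and we must show $\Sigma\le Cn\alpha^\theta$. Now $\mu_z$ may be much smaller than $\alpha$, so we group the good $z$ by $\frac12m_j<\mu_z\le m_j:=5\alpha2^{-j}$, $j\ge0$. Let $z_0$ be the smallest element of a nonempty group. The at most $n$ elements $z<z_0+n$ of the group have $c_z\le\mu_z\le m_j$. The elements $z\ge z_0+n$ contribute at most $4nA_{z_0+n}\le4n\mu_{z_0}\le4nm_j$ to $\sum c_z$, by \eqref{eq:overlap}. As $(c_z/\mu_z)^3\mu_z^\theta\le(c_z/\mu_z)\mu_z^\theta\le2m_j^{\theta-1}c_z$, the group contributes at most $10nm_j^\theta$ to $\Sigma$. Summing over $j$ proves the claim.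

\emph{Double counting.} A big $z$ is good for $(\ell_z+1)^2\ge(c_zN/64\mu_z)^2$ pairs. Hence
\[
c_z^5\mu_z^{\theta-5}=(c_z/\mu_z)^2(c_z/\mu_z)^3\mu_z^\theta\le(64/N)^2\sum_{(x,x'):\ z\text{ good}}(c_z/\mu_z)^3\mu_z^\theta .
\]
Sum over big $z$ with $1\le z\le k$. The pairs involved have $1-N\le x\le k$ and $1\le x'-x\le N$. By the claim and stationarity,
\[
k\,\mathbb E\big[c_0^5\mu_0^{\theta-5}\mathbf 1_{0\text{ is big}}\big]\le C\frac n{N^2}(k+N)\sum_{1\le y\le N}\Lambda_y\le C\frac nN(k+N)\bar\Lambda .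
\]
Divide by $k$, let $k\to\infty$, and use \eqref{eq:barLambda}.
\end{proof}

\section{Block decomposition of the $t$-derivative}\label{sec:blocks}

From now on $0<\varepsilon\le1$, $n=\lceil1/\varepsilon\rceil$, $N\ge\max(4,2n)$ and $a=a(\varepsilon)$; thus $\rho^n\ge\frac12$. The weight $(1+A_0)^{\theta-1}$ does not interact well with the Markov property, but $e^{-\lambda A_0}$ is a product over time and does. Since $\theta<1$,
\[
(1+A_0)^{\theta-1}=\Gamma(1-\theta)^{-1}\int_0^\infty\lambda^{-\theta}e^{-\lambda}e^{-\lambda A_0}\,d\lambda .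
\]
Fubini's theorem applies because $\mathbb E\sum_i(1-\rho)\rho^{i-1}|D_i\dot D_i|\le\|D_1\|\|\dot D_1\|<\infty$, and \eqref{eq:dtJ} gives
\begin{equation}\label{eq:F}
|\partial_tJ|\le C\int_0^\infty\lambda^{-\theta}e^{-\lambda}|F(\lambda)|\,d\lambda,\qquad F(\lambda)=\mathbb E\Big[h\,(1-\rho)\sum_{i\ge1}\rho^{i-1}D_i\dot D_i\Big],\quad h=e^{-\lambda A_0}.
\end{equation}
For $\lambda=0$, $F$ is $v'(t)/2$. As in Proposition~\ref{prop:variance} we cut time into blocks of length $n$.

For $b=0,1,\dots$ let $x=x_b=bn$; block $b$ consists of the times $x+1,\dots,x+n$. Let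
\[
\beta_b=\rho^{bn},\qquad\delta_b=\beta_b/N,\qquad R=R_b(\lambda)=(\lambda\delta_b)^{-1/2},\qquad\omega_j=\rho^{j-1}\in[\tfrac12,1]\quad(1\le j\le n).
\]
The factor of $h$ with index $x+j$ is $\exp(-\omega_jD_{x+j}^2/R^2)$, so $R$ is the size of an increment in block $b$ that changes $h$ by a factor of order one. Fix $b$ and $\lambda>0$, and write $\mathsf D_j=D_{x+j}$, $\dot{\mathsf D}_j=\dot D_{x+j}$, $\mathbf E_j=\mathbb E(\cdot\mid\mathcal F_{x+j})$, $\mathbf P_0=\mathbb P(\cdot\mid\mathcal F_x)$. For $0\le j\le n$ let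
\[
M_j=\sum_{i=1}^j\mathsf D_i,\qquad q_j=R^{-2}\sum_{i=1}^j\mathsf D_i^2,\qquad h_j=\exp\Big(-R^{-2}\sum_{i=1}^j\omega_i\mathsf D_i^2\Big)\le e^{-q_j/2}.
\]
Let $H^-$ be the product of the factors of $h$ with index at most $x$, and $H^+_j$ the product of those with index greater than $x+j$. Then $h=H^-h_jH^+_j$ and $H^+_0=h_jH^+_j$; the variable $H^-$ is $\mathcal F_x$-measurable, and $H_j^+$ is $\mathcal G_{x+j}$-measurable. Put
\[
u=\mathbb E(H^-\mid\xi_x),\qquad w_j=\mathbb E(H^+_j\mid\xi_{x+j}),\qquad G_j=\mathbf E_j(H^+_0)=h_jw_j ,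
\]
where the last equality is \eqref{eq:markov1}. All these variables take values in $(0,1]$. The process $(G_j)$ is a martingale, $G_j$ is a function of $\xi_x,\dots,\xi_{x+j}$, and $|G_j\mathsf D_j|\le e^{-q_j/2}R\sqrt{q_j}\le R$.

By \eqref{eq:markov2} at time $x$, and then by conditioning on $\mathcal F_{x+j}$, $\mathbb E[h\mathsf D_j\dot{\mathsf D}_j]=\mathbb E[uH_0^+\mathsf D_j\dot{\mathsf D}_j]=\mathbb E[uG_j\mathsf D_j\dot{\mathsf D}_j]$. The variables $G_j\mathsf D_j$ are not martingale differences, but $\dot{\mathsf D}_j$ is orthogonal to their predictable parts. Let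
\[
d_j=\mathbf E_{j-1}(G_j\mathsf D_j),\qquad Z_m=\sum_{j=1}^m(G_j\mathsf D_j-d_j),\qquad Z^\omega_m=\sum_{j=1}^m\omega_j(G_j\mathsf D_j-d_j).
\]
These are martingales with bounded increments. Since $(1-\rho)\rho^{x+j-1}=\delta_b\omega_j$ and $\mathbb E[ud_j\dot{\mathsf D}_j]=0$, orthogonality shows that the contribution of block $b$ to $F(\lambda)$ is
\[
\delta_b\,\mathbb E\Big[u\sum_{j\le n}\omega_jG_j\mathsf D_j\dot{\mathsf D}_j\Big]=\delta_b\,\mathbb E\Big[uZ_n^\omega\sum_{j\le n}\dot{\mathsf D}_j\Big].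
\]
Lemma~\ref{lem:pairing} applies to the martingale $uZ^\omega$. The weights $\omega_j$ can be removed: $Z^\omega_m=\omega_mZ_m+\sum_{j<m}(\omega_j-\omega_{j+1})Z_j$, with nonnegative coefficients of sum $\omega_1=1$, and for $j\le m$, \eqref{eq:markov1} gives $\mathbb E(uZ_j\mid\xi_{x+m})=\mathbb E[\mathbb E(uZ_j\mid\mathcal G_{x+j})\mid\xi_{x+m}]=\mathbb E[\mathbb E(uZ_j\mid\xi_{x+j})\mid\xi_{x+m}]$. Therefore
\begin{equation}\label{eq:block}
|F(\lambda)|\le5\sqrt{a/\varepsilon}\sum_{b\ge0}\delta_b\,\kappa_b(\lambda),\qquad\kappa_b(\lambda):=\max_{1\le m\le n}\|\mathbb E(uZ_m\mid\xi_{x+m})\| .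
\end{equation}

We need a weighted form of Lemma~\ref{lem:backward}. Suppose for a moment that $G_j=G_0$ throughout the block. Then $d_j=0$ and $uZ_m=uG_mM_m=w_m\,(uh_m)\,M_m$. Suppose further that $uh_m$ is a function of $\xi_{x+m}$. Then $\mathbb E(uZ_m\mid\xi_{x+m})=w_muh_m\,\mathbb E(M_m\mid\xi_{x+m})$, and Lemma~\ref{lem:backward} gives $\kappa_b^2\le25a/\varepsilon$. To measure the failure of these two assumptions, let
\[
\Delta G_j=G_j-G_{j-1},\qquad\bar u_m=\mathbb E(uh_m\mid\xi_{x+m}),\qquad\Delta_m=w_m|uh_m-\bar u_m|,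
\]
and
\begin{equation}\label{eq:err}
\mathrm{err}_b(\lambda)=\mathbb E\Big[u^2\sum_{j\le n}(\Delta G_j)^2\Big]+\max_{1\le m\le n}\mathbb E\Delta_m^2+\mathbb E\big[u^2G_n^2q_n^5\big].
\end{equation}
The three terms are the forward, the backward, and the burst error. The third will bound the probability that $M$ reaches the level $R$ within the block. The function $\mathrm{err}_b$ is bounded and continuous on $(0,\infty)$: by dominated convergence $H^-,h_j,H_j^+$ and the bounded variable $h_nq_n^{5/2}\le e^{-q_n/2}q_n^{5/2}$ are $\mathbb L^2$-continuous in $\lambda$, and this property passes to conditional expectations and to products of uniformly bounded variables.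

\section{The weighted backward estimate}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $\lambda_l=4^{-l}\lambda$ and $R_l=2^lR=(\lambda_l\delta_b)^{-1/2}$. Then
\[
\kappa_b(\lambda)^2\le C\Big\{\frac a\varepsilon+\sum_{l\ge0}(l+1)2^{-l}R_l^2\,\mathrm{err}_b(\lambda_l)\Big\}.
\]
\end{proposition}

The difficulty is that the errors in \eqref{eq:err} are small in $\mathbb L^2$ and get multiplied by $M_m$, which is also only in $\mathbb L^2$. We therefore stop when $M$ leaves $[-R,R]$, show that stopping is rare in a weighted sense, and charge the event $|M_m|>R_l$ to the error at the parameter $\lambda_l$, whose natural scale is $R_l$. This is why all the scales $\lambda_l$ appear, and why $\Psi$ is a mixture of exponentials rather than a single one.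

\subsection*{Tools}
The Burkholder--Davis--Gundy inequality gives $\mathbb E\max_i|L_i|^{10}\le C\,\mathbb E(\sum_j(L_j-L_{j-1})^2)^5$ for a martingale with $L_0=0$. The dual form of Doob's inequality states that for $y_j\ge0$ and $p>1$
\begin{equation}\label{eq:dualdoob}
\mathbb E\Big(\sum_{j\le n}\mathbf E_{j-1}y_j\Big)^p\le p^p\,\mathbb E\Big(\sum_{j\le n}y_j\Big)^p .
\end{equation}
Indeed, for $\zeta\ge0$ we have $\mathbb E[\zeta\sum_j\mathbf E_{j-1}y_j]=\mathbb E\sum_jy_j\mathbf E_{j-1}\zeta\le\mathbb E[(\sum_jy_j)\max_j\mathbf E_{j-1}\zeta]$, and Doob's maximal inequality in $\mathbb L^{p/(p-1)}$ has constant $p$; conclude by H\"older's inequality and duality. Both inequalities hold with $\mathbf E_0$ in place of $\mathbb E$: apply them to $\mathbf 1_{\Omega_0}L$ and $\mathbf 1_{\Omega_0}y_j$ with $\Omega_0\in\mathcal F_x$ arbitrary.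

\subsection*{Stopping times}
Stopping times refer to $(\mathcal F_{x+j})_{0\le j\le n}$ and take values in $\{1,\dots,n\}\cup\{\infty\}$. Let
\[
T_G=\inf\{j:G_j\notin[\tfrac12G_0,2G_0]\},\qquad T_q=\inf\{j:q_j>1\},\qquad T_0=T_G\wedge T_q .
\]
For $j<T_0$, $j\le n$, we have $\frac12G_0\le G_j\le2G_0$, $q_j\le1$ and $|\mathsf D_j|\le R$. The bounded variables $\mathsf D_j\mathbf 1_{j<T_0}$ are not martingale differences, because $\{j<T_0\}$ is known only at time $j$; we split off their predictable parts. Put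
\[
e_j=\mathbf E_{j-1}(\mathsf D_j\mathbf 1_{j<T_0})=-\mathbf E_{j-1}(\mathsf D_j\mathbf 1_{j=T_0}),\qquad K_i=\sum_{j\le i}e_j,\qquad L_i=\sum_{j\le i}(\mathsf D_j\mathbf 1_{j<T_0}-e_j).
\]
The second expression for $e_j$ holds because $\{j\le T_0\}\in\mathcal F_{x+j-1}$ and $\mathbf E_{j-1}\mathsf D_j=0$; it shows that the drift $K$ is caused by the single increment $\mathsf D_{T_0}$. The process $L$ is a martingale with bounded increments, $K_i$ is $\mathcal F_{x+i-1}$-measurable, $|e_j|\le R$, and $M_i=L_i+K_i$ for $i<T_0$. Let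
\[
T_L=\inf\{i:|L_i|>R/2\},\qquad T_M=\inf\{i:|M_i|>R\},\qquad T=T_0\wedge T_L\wedge T_M .
\]
For $1\le i\le T\wedge n$ we have $|K_{i-1}|=|M_{i-1}-L_{i-1}|\le\frac32R$, hence
\begin{equation}\label{eq:Kbound}
|M_{i-1}|\le R\quad\text{and}\quad|K_i|\le3R\qquad(1\le i\le T\wedge n).
\end{equation}
Conditionally on $\mathcal F_x$, all errors will be measured by
\[
\Xi=\mathbf E_0\Big[\sum_{j\le n}(\Delta G_j)^2+G_n^2q_n^5\Big],\qquad Y=G_0^2\,\mathbf E_0\big[R^{-1}|\mathsf D_{T_0}|\,\mathbf 1\{T_0\le n,\ |\mathsf D_{T_0}|>R\}\big].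
\]
Since $u$ is $\mathcal F_x$-measurable, $\mathbb E[u^2\Xi]+\mathbb E\Delta_m^2\le\mathrm{err}_b(\lambda)$ for $1\le m\le n$. The overshoot $Y$ will be absorbed at the end. As $G^2$ is a submartingale and $q$ is adapted and nondecreasing, every stopping time $\tau$ satisfies
\begin{equation}\label{eq:sub}
\mathbf E_0\big[G_\tau^2q_\tau\mathbf 1\{q_\tau>1,\tau\le n\}\big]\le\mathbf E_0\big[G_n^2q_n\mathbf 1_{q_n>1}\big]\le\Xi .
\end{equation}

\subsection*{Stopping is rare}

\begin{lemma}\label{lem:rare}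
For $1\le m\le n$:
\begin{enumerate}
\item[(a)] $\mathbf E_0[(G_0^2+G_{T_0}^2)\mathbf 1_{T_0\le n}]\le C\,\Xi$;
\item[(b)] $G_0^2\,\mathbf P_0(T_L\le n)\le C\,\Xi$;
\item[(c)] $G_0^2\,\mathbf E_0K_{T\wedge m}^2\le CR^2(\Xi+Y)$;
\item[(d)] $\mathbf E_0[(G_0^2+G_T^2)\mathbf 1_{T\le n}]\le C(\Xi+Y)$;
\item[(e)] $\mathbf E_0[G_m^2\mathbf 1_{T\le m}]\le C(\Xi+Y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $T_0=T_G\le n$, then $|G_{T_0}-G_0|\ge\frac12G_0$, so $G_{T_0}\le3|G_{T_0}-G_0|$ and $G_0^2+G_{T_0}^2\le13(G_{T_0}-G_0)^2$; moreover $\mathbf E_0(G_{T_0\wedge n}-G_0)^2\le\Xi$ by orthogonality. If $T_q<T_G$ and $T_q\le n$, then $G_0^2\le4G_{T_q}^2$, and $\mathbf E_0G_{T_q}^2\mathbf 1_{T_q\le n}\le\Xi$ by \eqref{eq:sub}, because $q_{T_q}>1$.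

(b) Let $q^-=q_{(T_0-1)\wedge n}$, so $\sum_{j\le n}\mathsf D_j^2\mathbf 1_{j<T_0}=R^2q^-$ and $q^-\le1$. The increments of $L$ have squares at most $2\mathsf D_j^2\mathbf 1_{j<T_0}+2e_j^2$, and $e_j^2\le\mathbf E_{j-1}(\mathsf D_j^2\mathbf 1_{j<T_0})$. Markov's inequality, the Burkholder--Davis--Gundy inequality, and \eqref{eq:dualdoob} with $p=5$ give
\[
\mathbf P_0(T_L\le n)\le CR^{-10}\,\mathbf E_0\Big(\sum_{j\le n}(L_j-L_{j-1})^2\Big)^5\le C\,\mathbf E_0(q^-)^5 .
\]
On $\{T_0\le n\}$, $G_0^2(q^-)^5\le G_0^2$, and (a) applies. On $\{T_0>n\}$, $G_0^2(q^-)^5\le4G_n^2q_n^5$.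

(c) By \eqref{eq:Kbound}, $K_{T\wedge m}^2\le3R\sum_{j\le n}|e_j|$, and
\[
\mathbf E_0\sum_{j\le n}|e_j|\le\mathbf E_0|\mathsf D_{T_0}|\mathbf 1_{T_0\le n}\le R\,\mathbf P_0(T_0\le n)+\mathbf E_0|\mathsf D_{T_0}|\mathbf 1\{T_0\le n,|\mathsf D_{T_0}|>R\}.
\]
Multiply by $G_0^2$ and use (a).

(d) If $T\le n$, then $T_0\le n$, or $T_L\le n$, or $T=T_M<T_0\wedge T_L$. In the last case $|K_T|=|M_T-L_T|>R/2$. By (a), (b), and (c) with $m=n$ and Chebyshev's inequality, $G_0^2\mathbf P_0(T\le n)\le C(\Xi+Y)$. For the term $G_T^2$, use (a) where $T=T_0$, and $G_T\le2G_0$ where $T<T_0$.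

(e) By orthogonality, $\mathbf E_0G_m^2\mathbf 1_{T\le m}=\mathbf E_0[G_T^2\mathbf 1_{T\le m}]+\mathbf E_0[(G_m-G_T)^2\mathbf 1_{T\le m}]$. The first term is bounded by (d), the second by $\Xi$.
\end{proof}

\subsection*{Replacing $Z_m$ by $G_mM_m$}
Let $P_i=\sum_{j\le i}d_j$ and $I_i=\sum_{j\le i}M_{j-1}\Delta G_j$. Since $G_jM_j-G_{j-1}M_{j-1}=G_j\mathsf D_j+M_{j-1}\Delta G_j$,
\begin{equation}\label{eq:Zdec}
Z_i=G_iM_i-P_i-I_i .
\end{equation}

\begin{lemma}\label{lem:remainder}
For $1\le m\le n$, $uZ_m=uG_mM_m\mathbf 1_{T>m}+\Pi_m$ with $\mathbb E\Pi_m^2\le CR^2\,\mathbb E[u^2(\Xi+Y)]$.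
\end{lemma}

\begin{proof}
By \eqref{eq:Zdec}, $\Pi_m=uZ_m\mathbf 1_{T\le m}-u\mathbf 1_{T>m}(P_{T\wedge m}+I_{T\wedge m})$. It suffices to bound $\mathbf E_0I_{T\wedge m}^2$, $\mathbf E_0P_{T\wedge m}^2$ and $\mathbf E_0Z_m^2\mathbf 1_{T\le m}$ by $CR^2(\Xi+Y)$.

\emph{The term $I$.} The stopped process is a martingale whose increments $M_{j-1}\mathbf 1_{j\le T}\Delta G_j$ are at most $R|\Delta G_j|$ by \eqref{eq:Kbound}. So $\mathbf E_0I_{T\wedge m}^2\le R^2\Xi$.

\emph{The term $P$.} On $\{j\le T\}\subset\{j\le T_0\}\in\mathcal F_{x+j-1}$ we split according to $j=T_0$ or $j<T_0$, and write $G_j=\Delta G_j+G_{j-1}$ in the second case: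
\[
d_j=\mathbf E_{j-1}(G_j\mathsf D_j\mathbf 1_{j=T_0})+\mathbf E_{j-1}(\Delta G_j\,\mathsf D_j\mathbf 1_{j<T_0})+G_{j-1}e_j .
\]
By \eqref{eq:dualdoob} with $p=2$, the sum of the first parts has conditional second moment at most $4\,\mathbf E_0G_{T_0}^2\mathsf D_{T_0}^2\mathbf 1_{T_0\le n}\le4R^2\,\mathbf E_0G_{T_0}^2q_{T_0}\mathbf 1_{T_0\le n}\le CR^2\Xi$, by Lemma~\ref{lem:rare}(a) where $q_{T_0}\le1$ and by \eqref{eq:sub} where $q_{T_0}>1$. For the second parts, the Cauchy--Schwarz inequality and $q_{(T_0-1)\wedge n}\le1$ give $\sum_{j\le n}|\Delta G_j\mathsf D_j|\mathbf 1_{j<T_0}\le R(\sum_{j\le n}(\Delta G_j)^2)^{1/2}$, and \eqref{eq:dualdoob} with $p=2$ gives the bound $4R^2\Xi$. For the third parts, summation by parts gives, with $i=T\wedge m$,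
\[
\sum_{j\le i}G_{j-1}e_j=G_iK_i-\sum_{j\le i}K_j\Delta G_j .
\]
Since $K_j\mathbf 1_{j\le T}$ is $\mathcal F_{x+j-1}$-measurable and bounded by $3R$, the last sum is a martingale with conditional second moment at most $9R^2\Xi$. Further, either $i<T_0$ and $G_i^2K_i^2\le4G_0^2K_i^2$, or $i=T_0\le n$ and $G_i^2K_i^2\le9R^2G_{T_0}^2$. Parts (c) and (a) of Lemma~\ref{lem:rare} bound the two cases.

\emph{The term $Z_m\mathbf 1_{T\le m}$.} We have $Z_m^2\mathbf 1_{T\le m}\le2Z_T^2\mathbf 1_{T\le m}+2(Z_m-Z_{T\wedge m})^2$. On $\{T\le m\}$, $|M_T|\le R+|\mathsf D_T|$, so $G_T^2M_T^2\le2R^2G_T^2(1+q_T)\le2R^2(2G_T^2+G_T^2q_T\mathbf 1_{q_T>1})$. By \eqref{eq:Zdec}, Lemma~\ref{lem:rare}(d), \eqref{eq:sub}, and the bounds for $P$ and $I$, $\mathbf E_0Z_T^2\mathbf 1_{T\le m}\le CR^2(\Xi+Y)$. By orthogonality and the submartingale property of $G^2$,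
\begin{align*}
\mathbf E_0(Z_m-Z_{T\wedge m})^2&\le\mathbf E_0\sum_{j\le m}\mathbf 1_{T<j}G_j^2\mathsf D_j^2\le\mathbf E_0\sum_{j\le m}\mathbf 1_{T<j}G_n^2\mathsf D_j^2\\
&\le R^2\,\mathbf E_0\big[\mathbf 1_{T\le n}G_n^2q_n\big]\le R^2\,\mathbf E_0\big[\mathbf 1_{T\le n}G_n^2+G_n^2q_n\mathbf 1_{q_n>1}\big],
\end{align*}
and Lemma~\ref{lem:rare}(e) with $m=n$ and \eqref{eq:sub} apply.
\end{proof}

\subsection*{The main term}
Let $\psi_m=w_m\bar u_m\in(0,1]$, a function of $\xi_{x+m}$.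

\begin{lemma}\label{lem:mainterm}
For $1\le m\le n$,
\[
\|\mathbb E(uG_mM_m\mathbf 1_{T>m}\mid\xi_{x+m})\|^2\le2R^2\,\mathbb E\Delta_m^2+50\,\frac a\varepsilon+4R\,\mathbb E\big[\psi_m^2|M_m|\mathbf 1_{T\le m}\big].
\]
\end{lemma}

\begin{proof}
On $\{T>m\}$ we have $|M_m|\le R$. Let $\widetilde M=\mathbb E(M_m\mathbf 1_{T>m}\mid\xi_{x+m})$, so $|\widetilde M|\le R$, and $\bar M=\mathbb E(M_m\mid\xi_{x+m})$. Since $uG_m=w_muh_m$,
\[
\mathbb E(uG_mM_m\mathbf 1_{T>m}\mid\xi_{x+m})=\mathbb E\big(w_m(uh_m-\bar u_m)M_m\mathbf 1_{T>m}\mid\xi_{x+m}\big)+\psi_m\widetilde M,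
\]
and the first term on the right has norm at most $R\|\Delta_m\|$. To compare $\widetilde M$ with $\bar M$ we use the bound $|\widetilde M|\le R$, so that only a first moment of the discarded part is needed:
\[
\widetilde M^2=\widetilde M\bar M-\widetilde M\,\mathbb E(M_m\mathbf 1_{T\le m}\mid\xi_{x+m})\le\tfrac12\widetilde M^2+\tfrac12\bar M^2+R\,\mathbb E(|M_m|\mathbf 1_{T\le m}\mid\xi_{x+m}).
\]
Hence $\mathbb E[\psi_m^2\widetilde M^2]\le\|\bar M\|^2+2R\,\mathbb E[\psi_m^2|M_m|\mathbf 1_{T\le m}]$, and $\|\bar M\|^2\le25a/\varepsilon$ by Lemma~\ref{lem:backward}.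
\end{proof}

\subsection*{Large values and the proof of Proposition~\ref{prop:key}}
Two unbounded variables remain: $M_m$ on $\{T\le m\}$, and $\mathsf D_{T_0}$ in $Y$. A superscript $(l)$ denotes a quantity formed with $\lambda_l$ in place of $\lambda$, hence with $R_l$ in place of $R$; the variables $\mathsf D_j$ and $M_j$ do not depend on $\lambda$. Every factor of $h$ is nonincreasing in $\lambda$, so $u\le u^{(l)}$, $G_0\le G_0^{(l)}$ and $\psi_m\le\psi_m^{(l)}$. For real $y$,
\begin{equation}\label{eq:layers}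
|y|\,\mathbf 1_{|y|>R}\le\sum_{l\ge0}2^{l+1}R\,\mathbf 1_{|y|>R_l},
\end{equation}
because $|y|\le2^{l+1}R$ for the $l$ with $R_l<|y|\le R_{l+1}$. Note that $2^lR^2=2^{-l}R_l^2$.

\emph{The overshoot.} If $T_0\le n$ and $|\mathsf D_{T_0}|>R_l$, then $q^{(l)}_{T_0}>1$, so $T_0^{(l)}\le T_q^{(l)}\le n$. By \eqref{eq:layers} and Lemma~\ref{lem:rare}(a) at level $l$,
\begin{equation}\label{eq:Y}
R^2\,\mathbb E[u^2Y]\le R^2\sum_{l\ge0}2^{l+1}\,\mathbb E\big[(u^{(l)}G_0^{(l)})^2\mathbf 1\{T_0^{(l)}\le n\}\big]\le C\sum_{l\ge0}2^{-l}R_l^2\,\mathrm{err}_b(\lambda_l).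
\end{equation}

\emph{The martingale after stopping.} We have $\{|M_m|>R_l\}\subset\{T_M^{(l)}\le m\}\subset\{T^{(l)}\le m\}$, so \eqref{eq:layers} gives $|M_m|\mathbf 1_{T\le m}\le R\mathbf 1_{T\le m}+\sum_l2^{l+1}R\,\mathbf 1\{T^{(l)}\le m\}$. Also $\psi_m\le\psi_m^{(l)}\le\Delta_m^{(l)}+u^{(l)}G_m^{(l)}$, by the triangle inequality and $w_muh_m=uG_m$. With Lemma~\ref{lem:rare}(e) at each level,
\begin{align*}
R\,\mathbb E\big[\psi_m^2|M_m|\mathbf 1_{T\le m}\big]&\le C\sum_{l\ge0}2^lR^2\,\mathbb E\big[(\Delta_m^{(l)})^2+(u^{(l)}G_m^{(l)})^2\mathbf 1\{T^{(l)}\le m\}\big]\\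
&\le C\sum_{l\ge0}2^{-l}R_l^2\Big(\mathrm{err}_b(\lambda_l)+\mathbb E\big[(u^{(l)})^2Y^{(l)}\big]\Big).
\end{align*}

\emph{Assembly.} By Lemmas~\ref{lem:remainder} and~\ref{lem:mainterm} and the last display, for $1\le m\le n$,
\[
\|\mathbb E(uZ_m\mid\xi_{x+m})\|^2\le C\frac a\varepsilon+C\sum_{l\ge0}2^{-l}R_l^2\,\mathrm{err}_b(\lambda_l)+C\sum_{l\ge0}2^{-l}R_l^2\,\mathbb E\big[(u^{(l)})^2Y^{(l)}\big].
\]
Apply \eqref{eq:Y} with $\lambda_l$ as the starting value. The last sum is at most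
\[
C\sum_{l,k\ge0}2^{-l-k}R_{l+k}^2\,\mathrm{err}_b(\lambda_{l+k})=C\sum_{i\ge0}(i+1)2^{-i}R_i^2\,\mathrm{err}_b(\lambda_i).
\]
Taking the maximum over $m$ proves Proposition~\ref{prop:key}. \qed

\section{Proof of the main inequality}\label{sec:final}

\subsection*{Summing over blocks and scales}
Since $1-e^{-y}\ge y/2$ for $0\le y\le1$, we have $1-\rho^n\ge\frac n{2N}$ and $1-\rho^{n/2}\ge\frac n{4N}$. Hence
\[
\sum_b\delta_b=\frac{1}{N(1-\rho^n)}\le\frac2n\le2\varepsilon,\qquad\sum_b\beta_b^{1/2}=\frac1{1-\rho^{n/2}}\le\frac{4N}n .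
\]
By \eqref{eq:block}, Proposition~\ref{prop:key}, and $R_l^2=1/(\lambda_l\delta_b)$,
\[
|F(\lambda)|\le C\frac a\varepsilon\sum_b\delta_b+C\sqrt{\frac a\varepsilon}\sum_b\delta_b^{1/2}\Big(\sum_l\frac{(l+1)2^{-l}}{\lambda_l}\,\mathrm{err}_b(\lambda_l)\Big)^{1/2}.
\]
Write $\delta_b^{1/2}=N^{-1/2}\beta_b^{1/4}\beta_b^{1/4}$ and apply the Cauchy--Schwarz inequality in $b$. As $N^{-1/2}(4N/n)^{1/2}=2n^{-1/2}\le2\varepsilon^{1/2}$,
\[
|F(\lambda)|\le Ca+C\sqrt a\,\Big(\sum_l\frac{(l+1)2^{-l}}{\lambda_l}\,\mathcal E(\lambda_l)\Big)^{1/2},\qquad\mathcal E(\lambda)=\sum_b\beta_b^{1/2}\,\mathrm{err}_b(\lambda).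
\]
Insert this in \eqref{eq:F} and apply the Cauchy--Schwarz inequality for the finite measure $\lambda^{-\theta}e^{-\lambda}d\lambda$. Replacing $\lambda$ by $4^l\lambda$ in the $l$-th integral,
\[
\int_0^\infty\lambda^{-\theta}e^{-\lambda}\frac{\mathcal E(\lambda_l)}{\lambda_l}\,d\lambda=4^{l(1-\theta)}\int_0^\infty\lambda^{-1-\theta}e^{-4^l\lambda}\mathcal E(\lambda)\,d\lambda\le4^{l(1-\theta)}\,\mathcal I,
\]
where $\mathcal I=\int_0^\infty\lambda^{-1-\theta}e^{-\lambda}\mathcal E(\lambda)\,d\lambda$. The loss $4^{l(1-\theta)}$ is beaten by the factor $2^{-l}$ exactly when $\theta>\frac12$; for $\theta=\frac34$, $\sum_l(l+1)2^{-l}4^{l(1-\theta)}=\sum_l(l+1)2^{-l/2}<\infty$. Therefore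
\[
|\partial_tJ|\le Ca+C\sqrt{a\,\mathcal I}.
\]
We show that
\begin{equation}\label{eq:I}
\mathcal I\le C\gamma+C\bar v\,(n/N)^4 .
\end{equation}
This proves Proposition~\ref{prop:main}, because $C\sqrt{a\gamma}\le\frac12\gamma+\frac12C^2a$. The three terms of \eqref{eq:err} are treated separately; as before, $x=x_b$.

\subsection*{Forward errors}
By Jensen's inequality $u^2\le\mathbb E((H^-)^2\mid\xi_x)$. Since $\sum_j(\Delta G_j)^2$ is $\mathcal G_x$-measurable, \eqref{eq:markov2} gives $\mathbb E[u^2\sum_j(\Delta G_j)^2]\le\mathbb E\sum_j(H^-\Delta G_j)^2$. Now $H^-G_j=\mathbb E(h\mid\mathcal F_{x+j})$, so the variables $H^-\Delta G_j$, as $b$ and $j$ vary, are the increments of the single martingale $(\mathbb E(h\mid\mathcal F_k))_{k\ge0}$. As $\beta_b^{1/2}\le1$, the forward errors contribute to $\mathcal E(\lambda)$ at most $\mathbb E\operatorname{Var}(h\mid\mathcal F_0)$, which equals $\mathbb E\operatorname{Var}(h\mid\xi_0)$ by \eqref{eq:markov1}, because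 $h$ is $\mathcal G_0$-measurable. By Lemmas~\ref{lem:laplace} and~\ref{lem:info}(i), their contribution to $\mathcal I$ is at most $C\gamma$.

\subsection*{Backward errors}
Let $W(y)=\mathbb E\operatorname{Var}(h\mid\mathcal G_y)\le1$. The $\sigma$-fields $\mathcal G_y$ decrease, so $W$ is nondecreasing, and $W(0)=0$. Let $y=x+m$, $1\le m\le n$. By \eqref{eq:markov1}, $\mathbb E(h\mid\mathcal G_x)=uH_0^+=uh_mH_m^+$ and $\mathbb E(h\mid\mathcal G_y)=H_m^+\,\mathbb E(uh_m\mid\mathcal G_y)=\bar u_mH_m^+$. By Jensen's inequality $w_m^2\le\mathbb E((H_m^+)^2\mid\xi_y)$, and $uh_m-\bar u_m$ is $\mathcal F_y$-measurable. So \eqref{eq:markov2} at time $y$ and the Pythagorean theorem give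
\[
\mathbb E\Delta_m^2\le\mathbb E\big[(H_m^+)^2(uh_m-\bar u_m)^2\big]=\|\mathbb E(h\mid\mathcal G_x)-\mathbb E(h\mid\mathcal G_y)\|^2=W(y)-W(x)\le W(x_{b+1})-W(x_b).
\]
The unweighted sum of these increments need not be controlled by $\gamma$, since for $y\gg N$ the $\sigma$-field $\mathcal G_y$ no longer contains the window of $A_0$; here the factors $\beta_b^{1/2}$ are used. We sum by parts, using $W(0)=0$, $W\le1$ and $\beta_b^{1/2}-\beta_{b+1}^{1/2}=\rho^{bn/2}(1-\rho^{n/2})\le\rho^{bn/2}\,n/N$. By monotonicity, $nW(x_{b+1})\le\sum_{x_{b+1}\le y<x_{b+2}}W(y)$, and on this range $\rho^{bn/2}\le\rho^{-n}\rho^{y/2}\le2\rho^{y/2}$. Hence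
\[
\sum_b\beta_b^{1/2}\big(W(x_{b+1})-W(x_b)\big)\le\sum_b\rho^{bn/2}\,\frac nN\,W(x_{b+1})\le\frac2N\sum_{y\ge0}\rho^{y/2}W(y).
\]
By Lemmas~\ref{lem:laplace} and~\ref{lem:info}(ii), the contribution to $\mathcal I$ is at most $C\gamma$.

\subsection*{Burst errors}
By Jensen's inequality for $w_n$ and $u$, and \eqref{eq:markov2} at the times $x+n$ and $x$,
\[
\mathbb E[u^2G_n^2q_n^5]=\mathbb E[u^2h_n^2w_n^2q_n^5]\le\mathbb E\big[(H^-h_nH_n^+)^2q_n^5\big]=\mathbb E\big[e^{-2\lambda A_0}q_n^5\big].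
\]
In the notation of Lemma~\ref{lem:burst}, $q_n=\lambda\delta_bNc_x=\lambda\beta_bc_x$. By \eqref{eq:recursion} and $\omega_j,\rho^n\ge\frac12$, we have $2A_0\ge2\beta_bA_x\ge\beta_b(c_x+A_{x+n})=\beta_b(\mu_x-1)$. Since $1+\beta_b(\mu_x-1)\ge\beta_b\mu_x$,
\[
\int_0^\infty\lambda^{-1-\theta}e^{-\lambda}(\lambda\beta_bc_x)^5e^{-\lambda\beta_b(\mu_x-1)}\,d\lambda=\frac{\Gamma(5-\theta)(\beta_bc_x)^5}{(1+\beta_b(\mu_x-1))^{5-\theta}}\le C\beta_b^\theta\,c_x^5\mu_x^{\theta-5}.
\]
Take expectations, multiply by $\beta_b^{1/2}$, and sum over $b$. By stationarity and $\sum_b\beta_b^{1/2+\theta}\le4N/n$, the contribution to $\mathcal I$ is at most $C\frac Nn\mathbb E[c_0^5\mu_0^{\theta-5}]$, and Lemma~\ref{lem:burst}, which applies because $n\le N/2$, bounds this by $C\gamma+C\bar v(n/N)^4$.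

The three bounds give \eqref{eq:I}. This completes the proof of Proposition~\ref{prop:main}, and with it the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{McLeish}
McLeish (1974), Theorem 2.3.

\bibitem{Peligrad}
Magda Peligrad, \emph{On the CLT of additive functionals of Markov chains}, arXiv:2003.00085 (2020).

\end{thebibliography}
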